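# Curves of endpoints of disjoint geodesic pairs in the directed landscape

## The theorem and what it says

Let $\mathcal L$ be the directed landscape. Points of the plane are written $(\text{space},\text{time})$. For $k\in\mathbb N$ let $E_k$ be the set of points $p=(z,t)$ with $|z|,|t|\le k$ for which there are geodesics $\sigma,\sigma':[t-\frac1k,t]\to[-k,k]$ with
$$\sigma(t)=\sigma'(t)=z\qquad\text{and}\qquad \sigma<\sigma'\ \text{ on } [t-\tfrac1k,t).$$
Put $\mathcal S=\bigcup_k E_k$.

**Theorem 1.** Almost surely there are no $x<y$ and continuous $f:[x,y]\to\mathbb R$ with $(z,f(z))\in\mathcal S$ for all $z\in[x,y]$ outside a countable set.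

Let us unpack this. The directed landscape of Dauvergne, Ortmann and Virág is the random continuous function $\mathcal L(x,s;y,t)$, defined for $x,y\in\mathbb R$ and $s<t$, in which the KPZ fixed point evolves. Think of $\mathcal L(p;q)$ as the best reward for travelling from $p$ forward in time to $q$. A continuous path $\pi:[s,t]\to\mathbb R$ has length
$$\ell(\pi)=\inf\sum_{i=1}^k\mathcal L(\pi(r_{i-1}),r_{i-1};\pi(r_i),r_i),$$
the infimum being over all partitions $s=r_0<\dots<r_k=t$.

**Definition (geodesic).** A geodesic from $(a,s)$ to $(b,t)$, $s<t$, is a continuous path $\pi:[s,t]\to\mathbb R$ with $\pi(s)=a$, $\pi(t)=b$ and $\ell(\pi)=\mathcal L(a,s;b,t)$, that is, a path of maximal length. We identify it with the space-time path $r\mapsto(\pi(r),r)$.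

So $\mathcal S$ is the set of points at which two geodesics end that are disjoint just before. Restricting geodesics to a shorter time interval shows $E_k\subset E_{k+1}$. The theorem says that $\mathcal S$ contains no continuous graph over a space interval, even if we forgive countably many points. The function $f$ is not fixed in advance: it may be chosen after looking at $\mathcal L$. That is the whole difficulty.

"A.s. there are no …" means that the exceptional set is contained in a null set; all probability spaces are completed.

The theorem answers a question from Firas Rassoul-Agha and Mikhail Sweeney, "Shocks, instability, and the twenty networks of infinite geodesics in the Directed Landscape", arXiv:2604.12963 (2026). Consider the event that there exist $y>x$, $t\ge s>0$ and a continuous $\gamma:[x,y]\to\mathbb R^2$, $\gamma(w)=(w,\gamma_2(w))$, with $\gamma(x)=(x,s)$ and $\gamma(y)=(y,t)$, such that for every $z\in[x,y]$ there are geodesics from $(-1,0)$ to $\gamma(z)$ and from $(1,0)$ to $\gamma(z)$ that intersect only at $\gamma(z)$ and lie entirely below $\gamma$. Here "below"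 means that every point $(w,r)$ of the geodesic other than its endpoint $\gamma(z)$ with $w\in[x,y]$ has $r<\gamma_2(w)$. Points with $w\notin[x,y]$ are not constrained. Does this event have probability zero?

**Corollary 2.** Yes: this event is contained in a null set.

**Proof of Corollary 2 from Theorem 1.** Suppose the event occurs and write $\gamma(z)=(z,f(z))$ with $f$ continuous. Fix $z\in[x,y]$, and let $\pi_\pm$ be geodesics from $(\pm1,0)$ to $\gamma(z)$ that meet only at $\gamma(z)$. Geodesics join points with increasing times, so $f(z)>0$. Since $\pi_-(0)=-1<1=\pi_+(0)$ and these continuous paths do not meet before time $f(z)$, we have $\pi_-<\pi_+$ on $[0,f(z))$. Subpaths of geodesics are geodesics (shown below), and continuous paths on compact intervals are bounded, so $\gamma(z)\in E_k$ as soon as $\frac1k\le f(z)$ and $k$ exceeds $|z|$, $f(z)$ and the bounds of $\pi_\pm$. Hence $(z,f(z))\in\mathcal S$ for every $z\in[x,y]$, which Theorem 1 excludes up to a null set. $\square$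

The condition "below $\gamma$", the ordering $t\ge s$ and the particular sources $(\pm1,0)$ were not used.

The method gives a second result, about curves parametrized by time. A function $\zeta$ is pointwise $\beta$-Hölder at $v_0$ if $|\zeta(v)-\zeta(v_0)|\le K|v-v_0|^\beta$ for some $K$ and all $v$ near $v_0$.

**Theorem 3.** Let $\beta>2/3$. A.s. there is no function $\zeta:I\to\mathbb R$ on a nondegenerate time interval $I$ such that $(\zeta(t),t)\in\mathcal S$ for all but countably many $t\in I$ and $\zeta$ is pointwise $\beta$-Hölder at a dense set of points of $I$. In particular $\zeta$ cannot be monotone or of bounded variation.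

## A noiseless metric for which every point qualifies

Before using any randomness, remove it. Put $\mathcal L_0(x,s;y,t)=-(x-y)^2/(t-s)$. By Cauchy–Schwarz, $\frac{(a+b)^2}{p+q}\le\frac{a^2}p+\frac{b^2}q$ for $p,q>0$, with equality exactly when $a/p=b/q$. So $\mathcal L_0$ satisfies the reverse triangle inequality $\mathcal L_0(p;q)\ge\mathcal L_0(p;m)+\mathcal L_0(m;q)$, with equality exactly when $m$ lies on the straight segment from $p$ to $q$. The geodesics are straight lines.

Hence two geodesics ending at $(z,t)$ with different slopes are disjoint before time $t$. If $|z|<k$ and $|t|\le k$, the lines $z\pm c(t-\cdot)$ with small $c>0$ stay in $[-k,k]$ on $[t-\frac1k,t]$, so $(z,t)\in E_k$. For $\mathcal L_0$ the set $\mathcal S$ is the whole plane and Theorem 1 is false. The proof must therefore use the noise.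

Here is a second look at the same example, which shows where the noise will enter. Start from the profiles $u_1(y)=-2\xi y$ and $u_2(y)=2\xi y$ at time $r$, let $T=t-r$, and put $H_i(z)=\max_y\{u_i(y)+\mathcal L_0(y,r;z,t)\}$. The maximizers are $y=z-\xi T$ for $i=1$ and $y=z+\xi T$ for $i=2$, and
$$H_1(z)=-2\xi z+\xi^2T,\qquad H_2(z)=2\xi z+\xi^2T,\qquad H_2(z)-H_1(z)=4\xi z .$$
The difference is strictly increasing. For $\mathcal L$ with suitable Brownian profiles, the corresponding difference will be a running maximum of a Brownian motion, which is constant on many intervals. We shall see that, over an interval where it is constant, disjoint geodesics cannot be squeezed between the two families of maximizing paths.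

## Facts about the landscape, and the 2/3 modulus of geodesics

Write [DOV] for Dauvergne–Ortmann–Virág, *The directed landscape*. We use four facts.

* (L1) [DOV] $\mathcal L$ is continuous and $\mathcal L(p;q)\ge\mathcal L(p;m)+\mathcal L(m;q)$ for points at increasing times. Its law is invariant under space-time shifts, under KPZ scaling $q^{-1}\mathcal L(q^2x,q^3s;q^2y,q^3t)$, and under $\mathcal L(x,s;y,t)\mapsto\mathcal L(-x,s;-y,t)$ and $\mathcal L(x,s;y,t)\mapsto\mathcal L(y,-t;x,-s)$. It is independent over disjoint time intervals. The process $A(y)=\mathcal L(y,0;0,1)+y^2$ is a stationary (Airy$_2$) process.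
* (L2) [DOV, Thm 1.7 and Sec. 13] A.s. every two points $(x,s),(y,t)$ with $s<t$ are joined by a geodesic.
* (L3) [DOV, Cor. 10.7] There is a finite random $C$ such that for all $u=(x,s;y,s+T)$, $T>0$,
$$\Big|\mathcal L(u)+\frac{(x-y)^2}{T}\Big|\le CT^{1/3}\log^{4/3}\!\Big(\frac{2(\|u\|+2)^{3/2}}{T}\Big)\log^{2/3}(\|u\|+2).$$
* (L4) [DOV, Prop. 1.6] A.s., on compact subsets of $\{s<t\}\subset\mathbb R^4$ and for each $\varepsilon>0$, $\mathcal L$ is $(\frac12-\varepsilon)$-Hölder in the space variables and $(\frac13-\varepsilon)$-Hölder in the time variables.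

We use (L3) in two simplified forms, obtained by bounding the logarithms. For every $R\ge 1$ and $\varepsilon>0$ there is a finite random $C$ with
$$\Big|\mathcal L(x,s;y,t)+\frac{(x-y)^2}{t-s}\Big|\le C(t-s)^{1/3-\varepsilon}\quad\text{if }|x|,|y|,|s|,|t|\le R,\ 0<t-s\le1. \tag{1}$$
For every $r\in\mathbb R$ and $b\ge1$ there is a finite random $C$ with
$$\Big|\mathcal L(y,r;z,\rho)+\frac{(y-z)^2}{\rho-r}\Big|\le C(1+|y|)\quad\text{for all }y\in\mathbb R,\ |z|\le b,\ \rho-r\in[\tfrac1b,b]. \tag{2}$$

Three elementary remarks. By the reverse triangle inequality, refining a partition decreases the sum defining $\ell$. So we may always include a given time in the partition, and $\ell$ is additive under concatenation. Next, let $\pi$ be a geodesic from $p$ to $q$, let $m$ be an interior point on it, and let $\pi_1,\pi_2$ be the two pieces. The trivial partition gives $\ell(\pi_1)\le\mathcal L(p;m)$ and $\ell(\pi_2)\le\mathcal L(m;q)$, so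
$$\mathcal L(p;q)=\ell(\pi)=\ell(\pi_1)+\ell(\pi_2)\le\mathcal L(p;m)+\mathcal L(m;q)\le\mathcal L(p;q).$$
All are equalities: subpaths of geodesics are geodesics, and $\mathcal L$ is additive along geodesics. Finally, by additivity of $\ell$, a segment of a geodesic may be replaced by any other geodesic segment with the same endpoints, and the result is again a geodesic.

**Lemma 4.** For all $k$ and $\varepsilon\in(0,\frac1{10})$, a.s. there is $C$ such that every geodesic $\sigma:[t-\frac1k,t]\to[-k,k]$ with $|t|\le k$ satisfies
$$|\sigma(t)-\sigma(t-\tau)|\le C\tau^{2/3-\varepsilon}\qquad\text{for }0<\tau\le\tfrac1{2k}.$$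

**Proof.** A short steep piece of $\sigma$ costs $d^2/\tau$; the Hölder bound (L4) limits how much a piece of a longer geodesic may cost. Let $p_0=(\sigma(t-\frac1k),t-\frac1k)$, $z=\sigma(t)$, $w=\sigma(t-\tau)$, $d=|w-z|$. By additivity,
$$-\mathcal L(w,t-\tau;z,t)=\mathcal L(p_0;w,t-\tau)-\mathcal L(p_0;z,t).$$
The time gaps from $p_0$ to $(w,t-\tau)$ and to $(z,t)$ are at least $\frac1{2k}$ and all coordinates are bounded in terms of $k$, so (L4) applies on one compact set (change the space variable first, then the time variable), and the right side is at most $C(d^{1/2-\varepsilon}+\tau^{1/3-\varepsilon})$. By (1) the left side is at least $d^2/\tau-C\tau^{1/3-\varepsilon}$. Hence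
$$d^2\le C'\tau\,(d^{1/2-\varepsilon}+\tau^{1/3-\varepsilon}).$$
If the first term in the bracket is the larger, then $d^{3/2+\varepsilon}\le2C'\tau$ (trivially so if $d=0$). Since $(\frac23-\varepsilon)(\frac32+\varepsilon)=1-\frac56\varepsilon-\varepsilon^2<1$ and $\tau\le1$, this gives $d\le C''\tau^{2/3-\varepsilon}$. Otherwise $d^2\le2C'\tau^{4/3-\varepsilon}$, so $d\le C''\tau^{2/3-\varepsilon/2}\le C''\tau^{2/3-\varepsilon}$. All constants depend only on $k$, $\varepsilon$ and $\mathcal L$. $\square$

## Two Brownian profiles whose difference is a running maximum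

The next fact is from Busani–Seppäläinen–Sorensen, *The stationary horizon and semi-infinite geodesics in the directed landscape* ([BSS]).

**Definition (SH$(\xi)$ pair).** Let $\xi>0$, and let $B_1,B_2$ be independent two-sided Brownian motions with diffusivity $\sqrt2$ (variance $2$ per unit length), vanishing at $0$, with drifts $-2\xi$ and $2\xi$. Put
$$X=B_2-B_1,\qquad S(y)=\sup_{x\le y}X(x),\qquad (u_1,u_2)=(B_1,\ B_1+S-S(0)).$$
A pair with the law of $(u_1,u_2)$ is called an SH$(\xi)$ pair. Here $X$ has variance $4$ per unit length and drift $4\xi$, so $S$ is finite, and $S$ is nondecreasing.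

* (SH) [BSS, Theorem 2.1 and the definition of the stationary horizon] The process $u_2$ is a Brownian motion with diffusivity $\sqrt2$ and drift $2\xi$. If $(u_1,u_2)$ is independent of $\mathcal L$ and $h_i(z,\rho)=\sup_y\{u_i(y)+\mathcal L(y,r;z,\rho)\}$, then for each fixed $\rho>r$ the pair $(h_i(\cdot,\rho)-h_i(0,\rho))_{i=1,2}$ has the law of $(u_1,u_2)$.

To see the map $X\mapsto S$ by hand, take the path $X(x)=x$ for $x\le0$, $X(x)=-x$ on $[0,1]$, $X(x)=x-2$ for $x\ge1$. Then $S(y)=y$ for $y\le0$, $S=0$ on $[0,2]$ and $S(y)=y-2$ for $y\ge2$. So $u_2-u_1=S-S(0)$ is flat wherever $X$ stays below its past maximum. With $X(x)=4\xi x$ there is no flat piece, as in the noiseless example. For Brownian $X$ we have two quantitative statements: a short interval is flat with high probability, and among many short intervals at least one is flat except with exponentially small probability.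

**Lemma 5.** (i) For $\alpha\in\mathbb R$, $\ell>0$: $P(S\text{ is not constant on }[\alpha,\alpha+2\ell])\le16\xi^2\ell+8\xi\sqrt\ell$.

(ii) For each $\xi$ there are $\rho_0>0$ and $\lambda_0>0$ such that for $\lambda\le\lambda_0$ and any $N$ consecutive intervals of length $\lambda$, $P(S\text{ is nonconstant on each of them})\le(1-\rho_0)^{\lfloor N/2\rfloor}$.

**Proof.** (i) Let $Z=\sup_{x\le\alpha}X(x)-X(\alpha)$ and $W=\max_{[\alpha,\alpha+2\ell]}X-X(\alpha)\ge0$. They depend on increments of $X$ on the two sides of $\alpha$, so they are independent. $S$ is nonconstant on the interval exactly when $W>Z$. Read backwards from $\alpha$, $X-X(\alpha)$ is a Brownian motion with variance $4$ and drift $-4\xi$, so $Z$ is exponential with rate $2\cdot4\xi/4=2\xi$. If $B$ is standard, then $E\max_{[0,2\ell]}2B=2E|B(2\ell)|=4\sqrt{\ell/\pi}$, so $EW\le8\xi\ell+4\sqrt\ell$. Therefore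
$$P(W>Z)=E[1-e^{-2\xi W}]\le2\xi EW\le16\xi^2\ell+8\xi\sqrt\ell .$$

(ii) Let $J_1,J_2$ be consecutive intervals of length $\lambda$. Suppose the increment of $X$ over $J_1$ is at most $-\sqrt\lambda$ and $\max_{J_2}X$ exceeds $X$ at the left end of $J_2$ by less than $\sqrt\lambda$. Then $\max_{J_2}X<X(\text{left end of }J_1)$, so $X$ makes no new maximum on $J_2$ and $S$ is constant there. This event depends only on increments of $X$ over $J_1\cup J_2$. By Brownian scaling its probability is
$$P\big(2B(1)+4\xi\sqrt\lambda\le-1\big)\,P\Big(\max_{0\le s\le1}\big(2B(s)+4\xi\sqrt\lambda\,s\big)<1\Big)\ \xrightarrow[\lambda\to0]{}\ P(2B(1)\le-1)\,P\big(\max_{[0,1]}2B<1\big)>0,$$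
so it is at least some $\rho_0>0$ for all $\lambda\le\lambda_0$. Use $\lfloor N/2\rfloor$ disjoint pairs, which are independent. $\square$

Auxiliary SH pairs live on an enlarged space $\Omega\times\Omega'$, with $\mathcal L$ defined on $\Omega$. This is harmless. If $A\subset\Omega$ and $A\times\Omega'$ is contained in an event of probability $p$, then by Fubini some section of that event, at a fixed $\omega'$, has probability at most $p$, and it contains $A$. So statements about $\mathcal L$ alone may be proved on the enlarged space.

## Geodesics from a profile, and why flatness forbids disjoint pairs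

Fix $r<t$ and an SH$(\xi)$ pair $(u_1,u_2)$ independent of $\mathcal L$. Let $T=t-r$,
$$H_i(z)=\sup_y\{u_i(y)+\mathcal L(y,r;z,t)\},\qquad D=H_2-H_1 .$$

**Definition ($u_i$-geodesic).** A $u_i$-geodesic to $(z,t)$ is a geodesic $\eta:[r,t]\to\mathbb R$ with $\eta(t)=z$ and $u_i(\eta(r))+\mathcal L(\eta(r),r;z,t)=H_i(z)$.

In the noiseless example the $u_1$-geodesic to $(z,t)$ is the line from $(z-\xi T,r)$, and the $u_2$-geodesic is the line from $(z+\xi T,r)$. The first arrives from the left, the second from the right. The next lemma says that this picture persists up to fluctuations of order $T^{2/3}$.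

**Lemma 6.**

(a) For fixed $z$, a.s. there is exactly one $u_i$-geodesic to $(z,t)$; call it $\eta_i^z$.

(b) $D(\cdot)-D(0)$ has the law of $S(\cdot)-S(0)$.

(c) $\eta_1^z(r)\overset d=z-\xi T+T^{2/3}Y$ and $\eta_2^z(r)\overset d=z+\xi T+T^{2/3}Y$, where $Y$ is an a.s. finite variable whose law does not depend on $z,r,t,\xi$.

**Proof.** (a) *Existence.* $u_i$ is continuous with at most linear growth, and by (L3) $\mathcal L(y,r;z,t)$ is $-(y-z)^2/T$ up to an error growing at most like a power of $\log|y|$. So the supremum is attained, and (L2) supplies a geodesic from a maximizer.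

*Uniqueness at one time.* Fix $\rho\in[r,t)$, with $h_i(\cdot,r)=u_i$, and let $\beta=h_i(\cdot,\rho)-h_i(0,\rho)$ and $g=\mathcal L(\cdot,\rho;z,t)$. By (SH), $\beta$ is a Brownian motion with drift. It depends on $u_i$ and on $\mathcal L$ over $[r,\rho]$, so it is independent of $g$. As above, maxima of $\beta+g$ over closed half-lines are attained. If $\beta+g$ had two maximizers, there would be rationals $a<b$ between them, and then $\max_{(-\infty,a]}(\beta+g)=\max_{[b,\infty)}(\beta+g)$. But
$$\max_{[b,\infty)}(\beta+g)-\max_{(-\infty,a]}(\beta+g)=(\beta(b)-\beta(a))+\max_{w\ge b}(\beta(w)-\beta(b)+g(w))-\max_{w\le a}(\beta(w)-\beta(a)+g(w)),$$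
and $\beta(b)-\beta(a)$ is a nondegenerate Gaussian independent of the other terms. So the difference is a.s. nonzero, for all rationals $a<b$ at once, and the maximizer is a.s. unique.

*Every $u_i$-geodesic passes through it.* If $\eta$ is a $u_i$-geodesic to $(z,t)$, then, splitting $\mathcal L(\eta(r),r;z,t)$ at time $\rho$ and using the reverse triangle inequality at the end,
$$H_i(z)\le h_i(\eta(\rho),\rho)+\mathcal L(\eta(\rho),\rho;z,t)\le\max_w\{h_i(w,\rho)+\mathcal L(w,\rho;z,t)\}\le H_i(z).$$
So $\eta(\rho)$ is the maximizer of $\beta+g$. Apply this with $\rho=r$ and all rational $\rho\in(r,t)$; continuity of $\eta$ determines the rest.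

(b) By (SH), $D(\cdot)-D(0)=(H_2-H_2(0))-(H_1-H_1(0))$ has the law of $u_2-u_1=S-S(0)$. In particular $D$ is a.s. nondecreasing, so on an interval it is constant as soon as it takes the same value at both ends.

(c) By (L1), as processes in $y$, $\mathcal L(y,r;z,t)\overset d=T^{1/3}A((y-z)T^{-2/3})-(y-z)^2/T$. Let $i=1$ and substitute $y=z-\xi T+x$. Then
$$-2\xi y-\frac{(y-z)^2}T=-2\xi z+2\xi^2T-2\xi x-\frac{x^2}{T}+2\xi x-\xi^2T=\text{const}-\frac{x^2}T .$$
Up to an additive constant in $x$, and using stationarity of $A$ and of Brownian increments, the function to maximize has the law of $\sqrt2B(x)+T^{1/3}A(xT^{-2/3})-x^2/T$, with $B$ a standard two-sided Brownian motion independent of $A$. Put $x=T^{2/3}x'$. By Brownian scaling this has the law of $T^{1/3}\{\sqrt2B(x')+A(x')-x'^2\}$. So $xT^{-2/3}$ at the maximum has the law of the a.s. unique maximizer $Y$ of $\sqrt2B(x)+A(x)-x^2$. For $i=2$, substitute $y=z+\xi T+x$ and use that $u_2$ is Brownian with drift $2\xi$. $\square$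

Now the obstruction itself, which is purely deterministic.

**Lemma 7.** Let $z_1<z_2$ be such that the $u_i$-geodesic $\eta_i^{z_j}$ is unique for $i,j\in\{1,2\}$, and $D(z_1)=D(z_2)$. Then there are no geodesics $\sigma,\sigma'$ on $[r,t]$ with
$$\sigma<\sigma'\text{ on }[r,t),\qquad z_1<\sigma(t)\le\sigma'(t)<z_2,\qquad \eta_1^{z_2}(r)\le\sigma(r),\qquad \sigma'(r)\le\eta_2^{z_1}(r).$$

**Proof.** Suppose $\sigma,\sigma'$ exist.

**Step 1: find a crossing and exchange tails.** This step shows that all four profile geodesics pass through one common point. Put $y_1=\eta_1^{z_2}(r)$ and $y_2=\eta_2^{z_1}(r)$. Then $y_1\le\sigma(r)<\sigma'(r)\le y_2$, while at time $t$ the paths $\eta_1^{z_2}$ and $\eta_2^{z_1}$ sit at $z_2>z_1$. So they meet at some $(q,\rho)$ with $\rho\in(r,t)$. Let $\tilde\eta_1$ follow $\eta_1^{z_2}$ up to time $\rho$ and then $\eta_2^{z_1}$; let $\tilde\eta_2$ follow $\eta_2^{z_1}$ up to $\rho$ and then $\eta_1^{z_2}$. We have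
$$u_1(y_1)+\mathcal L(y_1,r;q,\rho)+\mathcal L(q,\rho;z_1,t)\le u_1(y_1)+\mathcal L(y_1,r;z_1,t)\le H_1(z_1),\tag{3}$$
$$u_2(y_2)+\mathcal L(y_2,r;q,\rho)+\mathcal L(q,\rho;z_2,t)\le u_2(y_2)+\mathcal L(y_2,r;z_2,t)\le H_2(z_2).\tag{4}$$
The left sides of (3) and (4) together contain exactly the terms of $H_1(z_2)$ and $H_2(z_1)$, by additivity along $\eta_1^{z_2}$ and $\eta_2^{z_1}$. So they sum to $H_1(z_2)+H_2(z_1)$, and $D(z_1)=D(z_2)$ says precisely that this equals $H_1(z_1)+H_2(z_2)$. Hence all inequalities in (3) and (4) are equalities. The first equality in each line says that $\tilde\eta_i$ is a geodesic, the second that it is a $u_i$-geodesic: $\tilde\eta_1$ to $(z_1,t)$ and $\tilde\eta_2$ to $(z_2,t)$. By uniqueness $\tilde\eta_1=\eta_1^{z_1}$ and $\tilde\eta_2=\eta_2^{z_2}$. In particular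
$$\eta_1^{z_1}(\rho)=\eta_2^{z_2}(\rho)=q,\qquad\eta_1^{z_1}(r)=y_1,\qquad\eta_2^{z_2}(r)=y_2 .$$

**Step 2: trap $\sigma$ and $\sigma'$.** This step shows $\eta_1^{z_1}\le\sigma$ and $\sigma'\le\eta_2^{z_2}$ on $[r,t]$. At time $r$, $\eta_1^{z_1}(r)=y_1\le\sigma(r)$; at time $t$, $z_1<\sigma(t)$. If $\sigma<\eta_1^{z_1}$ somewhere, there is an interval $(\alpha,\alpha')$ on which this holds, with equality at both ends. Replacing $\eta_1^{z_1}$ by $\sigma$ on $[\alpha,\alpha']$ gives a second geodesic to $(z_1,t)$ with the same starting point, hence a second $u_1$-geodesic to $(z_1,t)$, against uniqueness. The second inequality follows in the same way from $\sigma'(r)\le y_2=\eta_2^{z_2}(r)$ and $\sigma'(t)<z_2$.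

**Step 3: contradiction at time $\rho$.** By Steps 1 and 2, $q=\eta_1^{z_1}(\rho)\le\sigma(\rho)<\sigma'(\rho)\le\eta_2^{z_2}(\rho)=q$. $\square$

To use Lemma 7 we must make the profile geodesics start outside $\sigma,\sigma'$. On short strips Lemma 6(c) does this. On strips of fixed height we use a steep drift.

**Lemma 8.** For $b\ge1$ let $\Gamma_{\xi,b}$ be the event that for all $\rho\in[r+\frac1b,r+b]$ and $|z|\le b$, every maximizer of $u_1(\cdot)+\mathcal L(\cdot,r;z,\rho)$ is $\le-b$ and every maximizer of $u_2(\cdot)+\mathcal L(\cdot,r;z,\rho)$ is $\ge b$. Then $P(\Gamma_{\xi,b})\to1$ as $\xi\to\infty$.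

**Proof.** Each half of the event involves only one $u_i$. Since $y\mapsto u_2(-y)$ is Brownian with drift $-2\xi$ and the law of $\mathcal L$ is invariant under reflection, the second half has the same probability as the first. So by a union bound it suffices to treat $u_1(y)=\sqrt2B(y)-2\xi y$ with $B$ standard. Let $C_0,C_1$ be random and finite with $|B(y)|\le C_0(1+|y|)$ for all $y$ and, by (2), $|\mathcal L(y,r;z,\rho)+(y-z)^2/T|\le C_1(1+|y|)$ for all $y$, $|z|\le b$, $T=\rho-r\in[\frac1b,b]$. Their joint law does not depend on $\xi$. Put $M=\sqrt2C_0+C_1$.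

For $y\ge-b$ the function is at most $2\xi b+M(1+|y|)-(y-z)^2/b\le2\xi b+C_2$, where $C_2$ is the supremum of $M(1+|y|)-(y-z)^2/b$ over $y\in\mathbb R$, $|z|\le b$. At $y=z-\xi T$ the function is at least
$$\xi^2T-2\xi z-M(1+|z-\xi T|)\ \ge\ \frac{\xi^2}b-2\xi b-M(1+b)(1+\xi).$$
There is a threshold $\Theta$, a function of $b,C_0,C_1$, such that for $\xi>\Theta$ this exceeds $2\xi b+C_2$. Then no $y\ge-b$ is a maximizer, so every maximizer is $<-b$. Since the law of $\Theta$ does not depend on $\xi$, $P(\Theta<\xi)\to1$. $\square$

## One fixed point, one fixed time, and the limits of countable unions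

Try the machinery on the simplest sets.

**A fixed point.** Let $p=(z,t)$ be deterministic and $k\ge\max(|z|,|t|)$. Take $r=t-\frac1k$, an SH$(\xi)$ pair at time $r$, and $\ell\in(0,1]$. Suppose $p\in E_k$, with geodesics $\sigma,\sigma'$ taking values in $[-k,k]$. Discard the null set where some $u_i$-geodesic to $(z\pm\ell,t)$ is not unique. On $\Gamma_{\xi,k+1}$ we have $\eta_1^{z+\ell}(r)\le-k-1\le\sigma(r)$ and $\sigma'(r)\le k+1\le\eta_2^{z-\ell}(r)$. So Lemma 7 with $z_1=z-\ell$, $z_2=z+\ell$ forces $D(z-\ell)\ne D(z+\ell)$. By Lemmas 6(b) and 5(i), $\{p\in E_k\}$ is contained in an event of probability at most $P(\Gamma_{\xi,k+1}^c)+16\xi^2\ell+8\xi\sqrt\ell$. Let $\ell\to0$, then $\xi\to\infty$: a.s. $p\notin E_k$.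

**A line at a fixed time.** Let $t$ be deterministic, $k\ge|t|$, and $\alpha<\alpha'$ rational in $[-k,k]$. Use the same $r$, split $[\alpha,\alpha']$ into $N$ equal intervals, and let $N$ be so large that their length is at most $\lambda_0$. If $D$ is constant on one of them, with ends $z_1<z_2$, then on $\Gamma_{\xi,k+1}$ Lemma 7 shows that no $z\in(z_1,z_2)$ has $(z,t)\in E_k$. So the event that $\{z:(z,t)\in E_k\}$ is dense in $[\alpha,\alpha']$ is contained in an event of probability at most $(1-\rho_0)^{\lfloor N/2\rfloor}+P(\Gamma_{\xi,k+1}^c)$. Let $N\to\infty$, then $\xi\to\infty$.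

Both statements survive countable unions: they hold simultaneously at all rational points, and on all lines at rational times. The natural hope is to finish from there, and this is where it stops. The graph of $f$ may miss every rational point, and a horizontal segment in $\mathcal S$ could sit at an irrational time selected by $\mathcal L$. There are uncountably many candidates. We must discretize and pay for the number of cells.

So try boxes. Suppose the curve looks near some point like $z=\zeta(v)$ with $v$ the time and $|\zeta(v)-\zeta(v_0)|\lesssim|v-v_0|$. Cover the plane by boxes of width and height of order $h$; there are of order $h^{-2}$ of them in a bounded region. Place one SH$(\xi)$ pair at the bottom of each box. Lemma 4 lets a geodesic move by about $h^{2/3-\varepsilon}$ in time $h$. So for the profile geodesics to start outside we want $\xi h$ of this order, say $\xi=2h^{-1/3-\varepsilon}$. Lemma 5(i) with $\ell$ of order $h$ then bounds the probability that $D$ is not constant across the box by something of order $h^{1/6-\varepsilon}$. This tends to $0$, but the union bound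 needs it to be much smaller than $h^2$. One strip per box is not enough.

What was not used is that the curve passes through *every* height of the box. Cut the box into $m=\lceil h^{-\kappa}\rceil$ thin strips of height $\tau=h/m$. The curve has points of $E_k$ just above the top of each strip, so the obstruction must fail in *every* strip. Distinct strips are independent, so this has probability at most $4^{-m}$ once a single strip fails with probability at most $\frac14$. The price is that a thinner strip needs a larger drift, $\xi=2\tau^{-1/3-\varepsilon}$. For boxes of width of order $h^\beta$, flatness needs $\xi\sqrt\ell\approx\tau^{-1/3-\varepsilon}h^{\beta/2}\to0$. This can be arranged with some $\kappa,\varepsilon>0$ exactly when $\beta>\frac23$.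

## Curves that are Hölder in time at one point

**Proposition 9.** Let $\beta\in(\frac23,1]$. A.s. there are no $k,K\in\mathbb N$, $(z_0,v_0)\in\mathbb R^2$, dense $V\subset(v_0-\frac1K,v_0+\frac1K)$ and $\zeta:V\to\mathbb R$ with $(\zeta(v),v)\in E_k$ and $|\zeta(v)-z_0|\le K|v-v_0|^\beta$ for all $v\in V$.

**Proof.** Fix $k,K$; countable unions suffice. If the objects exist, letting $v\to v_0$ in $V$ shows $|z_0|,|v_0|\le k$.

**Step 1: choose the scales.** The purpose is to make one strip succeed with probability at least $\frac34$ while the number of strips per box grows like a power of $1/h$. Since $\frac\beta2>\frac13$ we can choose $\kappa>0$ and $\varepsilon\in(0,\frac1{10})$ with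
$$(1+\kappa)(\tfrac13+\varepsilon)<\tfrac\beta2. \tag{5}$$
For $n\in\mathbb N$ let
$$h=2^{-n},\quad m=\lceil h^{-\kappa}\rceil,\quad\tau=\frac hm\in[\tfrac12h^{1+\kappa},h^{1+\kappa}],\quad\ell=(2K+3)h^\beta,\quad w=\tau^{2/3-\varepsilon},\quad\xi=\frac{2w}\tau=2\tau^{-1/3-\varepsilon}.$$
(The range of $\tau$ holds because $h^{-\kappa}\ge1$ gives $m\le2h^{-\kappa}$.) By (5), $(1+\kappa)\frac23<\beta$, so $\ell/\tau^{2/3}\to0$. Hence $\ell/w\to0$, and $\ell\le w/2$ for large $n$.

**Step 2: one strip.** Here we bound the probability that the hypotheses of Lemma 7 fail on a single strip. For each $n$ and each $\hat z\in h^\beta\mathbb Z$, $\hat t\in h\mathbb Z$ with $|\hat z|,|\hat t|\le k+1$, put $t_j=\hat t-h+j\tau$, $1\le j\le m$, and $z_1=\hat z-\ell$, $z_2=\hat z+\ell$. Take SH$(\xi)$ pairs $u^{(1)},\dots,u^{(m)}$, independent of each other and of $\mathcal L$, and use $u^{(j)}$ as profile at time $r=t_j-\tau$ for the strip $[t_j-\tau,t_j]$. Let $N_j$ be the event that at least one of the following holds on that strip: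

* uniqueness fails for some $\eta_i^{z_1}$ or $\eta_i^{z_2}$;
* $D(z_1)\ne D(z_2)$;
* $\eta_1^{z_2}(t_j-\tau)>\hat z-w$;
* $\eta_2^{z_1}(t_j-\tau)<\hat z+w$.

The first has probability $0$ by Lemma 6(a). The second has probability at most $16\xi^2\ell+8\xi\sqrt\ell$ by Lemmas 6(b) and 5(i). For the third, $\xi\tau=2w$ and Lemma 6(c) give $\eta_1^{z_2}(t_j-\tau)\overset d=\hat z+\ell-2w+\tau^{2/3}Y$, which exceeds $\hat z-w$ exactly when $\tau^{2/3}Y>w-\ell$. For the fourth, $\eta_2^{z_1}(t_j-\tau)\overset d=\hat z-\ell+2w+\tau^{2/3}Y$ is below $\hat z+w$ exactly when $\tau^{2/3}Y<-(w-\ell)$. So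
$$P(N_j)\le16\xi^2\ell+8\xi\sqrt\ell+2P\big(|Y|\ge(w-\ell)\tau^{-2/3}\big).$$
Now $\xi\sqrt\ell\le Ch^{\beta/2-(1+\kappa)(1/3+\varepsilon)}\to0$ by (5), and $(w-\ell)\tau^{-2/3}\ge\frac12\tau^{-\varepsilon}\to\infty$. So $P(N_j)\le\frac14$ for large $n$, uniformly in $\hat z,\hat t,j$.

**Step 3: all strips of a box.** This step beats the number of boxes. $N_j$ depends only on $u^{(j)}$ and on $\mathcal L$ over $[t_j-\tau,t_j]$. The strips are disjoint up to boundaries, so $N_1,\dots,N_m$ are independent and $P(\bigcap_jN_j)\le4^{-m}\le4^{-2^{\kappa n}}$. There are $O(h^{-1-\beta})$ pairs $(\hat z,\hat t)$, which grows only exponentially in $n$. By Borel–Cantelli, a.s. for all large $n$ there is no pair $(\hat z,\hat t)$ for which all of $N_1,\dots,N_m$ occur.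

**Step 4: a curve forces every strip to fail.** Suppose $(z_0,v_0),V,\zeta$ exist. We produce, for every large $n$, a box contradicting Step 3. Take $\hat t\in h\mathbb Z$ with $\hat t\le v_0<\hat t+h$ and $\hat z\in h^\beta\mathbb Z$ with $|\hat z-z_0|\le h^\beta$; then $|\hat z|,|\hat t|\le k+1$. Fix $j$. Since $\hat t-h<t_j\le\hat t$, we have $t_j\in(v_0-2h,v_0]$. For large $n$ everything within $2h$ of $v_0$ lies in $(v_0-\frac1K,v_0+\frac1K)$, so for any $\theta\in(0,\tau]$ density lets us pick $v\in V\cap(t_j,t_j+\theta)$. Then $|v-v_0|\le2h$, and since $2^\beta\le2$,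
$$|\zeta(v)-\hat z|\le K(2h)^\beta+h^\beta\le(2K+1)h^\beta.$$
Let $\sigma,\sigma'$ be the geodesics from the definition of $(\zeta(v),v)\in E_k$. For large $n$ we have $2\tau\le\frac1{2k}$; since $t_j<v\le t_j+\tau$, both are defined and strictly ordered, $\sigma<\sigma'$, on $[t_j-\tau,t_j]$. Apply Lemma 4 with $\varepsilon/2$ in place of $\varepsilon$.

At time $t_j$: $\sigma(t_j)$ and $\sigma'(t_j)$ are within $C\theta^{2/3-\varepsilon/2}$ of $\zeta(v)$. Choosing $\theta$ small makes this at most $h^\beta$, so both lie within $(2K+2)h^\beta<\ell$ of $\hat z$, that is, in $(z_1,z_2)$.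

At time $t_j-\tau$: $|\sigma(t_j-\tau)-\hat z|$ and $|\sigma'(t_j-\tau)-\hat z|$ are at most $C(2\tau)^{2/3-\varepsilon/2}+\ell\le w$ for large $n$, uniformly in $j$, because $\tau^{2/3-\varepsilon/2}/w=\tau^{\varepsilon/2}\to0$ and $\ell\le w/2$.

If $N_j$ failed, we would have uniqueness, $D(z_1)=D(z_2)$ and
$$\eta_1^{z_2}(t_j-\tau)\le\hat z-w\le\sigma(t_j-\tau),\qquad\sigma'(t_j-\tau)\le\hat z+w\le\eta_2^{z_1}(t_j-\tau),$$
contradicting Lemma 7. So for all large $n$ all of $N_1,\dots,N_m$ occur for this $(\hat z,\hat t)$, against Step 3. Hence on the enlarged space the objects exist only on a subset of a null set, and by the Fubini remark the same holds on $\Omega$. $\square$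

## Horizontal segments at a random time

A horizontal segment visits only one height, so Proposition 9 says nothing about it. Instead it visits many places, and Lemma 5(ii) gives exponentially small failure probabilities there. We treated a fixed time above. To reach a random time $t$ we look at the geodesics at a grid time $r'$ slightly below $t$: the pair has then just split, and Lemma 4 says it has not moved far.

**Proposition 10.** A.s. there are no $k$, $t\in\mathbb R$, $\alpha<\alpha'$ such that $\{z\in[\alpha,\alpha']:(z,t)\in E_k\}$ is dense in $[\alpha,\alpha']$.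

**Proof.** Density forces $[\alpha,\alpha']\subset[-k,k]$ and $|t|\le k$, and it passes to subintervals. So we may fix $k$ and rational $\alpha<\alpha'$ in $[-k,k]$.

**Step 1: grid times and flat intervals.** The aim is to find, for every grid time at once, an interval on which the difference is flat. Let $h=2^{-n}$, $\delta=h^{1/2}$, and let $I_1,\dots,I_N$ be consecutive intervals of length $4\delta$ in $[\alpha,\alpha']$, $N=\lfloor(\alpha'-\alpha)/(4\delta)\rfloor$. Fix $\xi$. For each of the finitely many $r\in\frac1{4k}\mathbb Z\cap[-k-1,k]$ take an SH$(\xi)$ pair at time $r$, independent of $\mathcal L$. For $r'\in h\mathbb Z$ with $r'-r\in[\frac1{4k},\frac1k]$ let $D^{r,r'}$ be the function $D$ on the strip $[r,r']$. By Lemmas 6(b) and 5(ii), once $4\delta\le\lambda_0$, the probability that $D^{r,r'}$ is nonconstant on every $I_i$ is at most $(1-\rho_0)^{\lfloor N/2\rfloor}$. There are $O(2^n)$ pairs $(r,r')$, while $N$ is of order $2^{n/2}$, so the sum over $n$ and over pairs converges. By Borel–Cantelli, a.s. for all large $n$ and all these $(r,r')$, $D^{r,r'}$ is constant on some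 $I_i$. Also, by Lemma 6(a), a.s. for all $n$ and all these $(r,r')$ the $u_i$-geodesics to all endpoints of $I_1,\dots,I_N$ at time $r'$ are unique.

**Step 2: a dense set forbids flatness.** Suppose $t$ exists. We show that $D^{r,r'}$ is nonconstant on every $I_i$ for a suitable pair $(r,r')$. Take
$$r\in\tfrac1{4k}\mathbb Z\cap[t-\tfrac3{4k},t-\tfrac1{2k}],\qquad r'\in h\mathbb Z\cap[t-2h,t-h).$$
Then $r\in[-k-1,k]$, and $r'-r\in[\frac1{2k}-2h,\frac3{4k}]\subset[\frac1{4k},\frac1k]$ for large $n$. For each $i$ pick $z$ in the open middle half of $I_i$ with $(z,t)\in E_k$, and let $\sigma,\sigma'$ be the corresponding geodesics. By Lemma 4 with $\varepsilon=\frac1{12}$, for large $n$ not depending on $i$, the points $\sigma(r')<\sigma'(r')$ lie within $C(2h)^{7/12}<\delta$ of $z$; here $\frac7{12}>\frac12$ is what is needed. The point $z$ is more than $\delta$ away from both ends of $I_i$, so $\sigma(r'),\sigma'(r')$ lie in the interior of $I_i$. Since $t-\frac1k<r<r'<t$, we have $\sigma<\sigma'$ on $[r,r']$, and $|\sigma(r)|,|\sigma'(r)|\le k$.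

Suppose the property $\Gamma_{\xi,4k}$ of Lemma 8 holds for the initial time $r$. As $r'\in[r+\frac1{4k},r+4k]$ and the endpoints of $I_i$ lie in $[-k,k]$, the $u_1$- and $u_2$-geodesics to these endpoints at time $r'$ start at points $\le-4k$ and $\ge4k$ respectively. So Lemma 7 on the strip $[r,r']$, with $z_1<z_2$ the endpoints of $I_i$, shows that $D^{r,r'}(z_1)\ne D^{r,r'}(z_2)$. This holds for every $i$, which contradicts Step 1 for large $n$.

**Step 3: remove $\xi$.** Up to null sets, the event that $t$ exists is therefore contained in the finite union $\bigcup_r\Gamma_{\xi,4k}^c$ over the initial times $r$. The number of these does not depend on $\xi$, so by Lemma 8 the probability of the union tends to $0$ as $\xi\to\infty$. The event that $t$ exists depends only on $\mathcal L$, so by the Fubini remark it is contained in events of arbitrarily small probability, hence in a null set. $\square$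

## Last visits turn a graph into a monotone curve

Let $f$ be as in Theorem 1. If $f$ is not constant we would like to parametrize its graph by time and apply Proposition 9. The inverse of $f$ need not exist on any interval, and $f$ carries no Hölder information. Both troubles disappear if each level is assigned the *last* place where $f$ takes it. For example, let $f$ on $[0,3]$ be piecewise linear with $f(0)=0$, $f(1)=2$, $f(2)=1$, $f(3)=3$. The last visit to level $v$ is at $v/2$ for $v<1$ and at $2+(v-1)/2$ for $v\in[1,3]$. This function of $v$ jumps at $v=1$, but it is increasing.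

**Proof of Theorem 1.** Work on the a.s. event where the conclusions of Proposition 9 with $\beta=1$ and of Proposition 10 hold. Suppose $f:[x,y]\to\mathbb R$ is continuous with $(z,f(z))\in\mathcal S$ for all $z\in[x,y]\setminus Q$, $Q$ countable.

**Case 1: $f$ is constant, $f=t$.** Here we reduce to Proposition 10. The interval $[x,y]$ is the union of the singletons of $Q\cap[x,y]$ and the sets $\{z\in[x,y]:(z,t)\in E_k\}$, $k\in\mathbb N$. Singletons are nowhere dense, so by Baire's theorem one of the sets $\{z\in[x,y]:(z,t)\in E_k\}$ is dense in a nondegenerate interval $[\alpha,\alpha']$. This contradicts Proposition 10.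

**Case 2: $f$ is not constant.** Here we reduce to Proposition 9. Pick $x'<y'$ in $[x,y]$ with $f(x')\ne f(y')$, and let $I$ be the closed interval with endpoints $f(x'),f(y')$. For $v\in I$ let
$$z_v=\max\{z\in[x',y']:f(z)=v\},$$
which exists by the intermediate value theorem and continuity.

*Monotonicity.* Let $v\in I$, $v\ne f(y')$, and let $v'\in I$ lie strictly between $v$ and $f(y')$ or equal $f(y')$. On $[z_v,y']$ the function goes from $v$ to $f(y')$, so it takes the value $v'$ there, at a point different from $z_v$. Hence $z_{v'}>z_v$. Since $f(y')$ is an endpoint of $I$, of any two distinct levels in $I$ one plays the role of $v$ and the other that of $v'$. So $v\mapsto z_v$ is strictly monotone on $I$, and by Lebesgue's theorem it is differentiable at almost every point of $I$.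

*Membership in one $E_k$.* Since $v=f(z_v)$, we have $(z_v,v)\in\mathcal S$ unless $z_v\in Q$, and by injectivity this exception occurs for at most countably many $v$. By Baire's theorem, for some $k$ the set $V_k=\{v\in I:(z_v,v)\in E_k\}$ is dense in some nonempty open interval $I'\subset I$.

*Conclusion.* Take $v_0\in I'$ at which $v\mapsto z_v$ is differentiable. Then for some $K\in\mathbb N$ we have $(v_0-\frac1K,v_0+\frac1K)\subset I'$ and $|z_v-z_{v_0}|\le K|v-v_0|$ on this interval. With $V=V_k\cap(v_0-\frac1K,v_0+\frac1K)$, $\zeta(v)=z_v$ and $z_0=z_{v_0}$, this contradicts Proposition 9 with $\beta=1$. $\blacksquare$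

Together with the proof given in the first section, this establishes Corollary 2: the event in the question has probability zero.

## Curves parametrized by time with exponent above 2/3

**Proof of Theorem 3.** If $\beta>1$, a function that is pointwise $\beta$-Hölder at a point is also pointwise $1$-Hölder there, so we may take $\beta\in(\frac23,1]$. Work on the a.s. event of Proposition 9 for this $\beta$, and suppose $\zeta:I\to\mathbb R$ is as in the theorem. Passing to a subinterval, let $I$ be closed and bounded. Up to a countable set, $I$ is the union over $k$ of the sets $\{t\in I:(\zeta(t),t)\in E_k\}$. By Baire's theorem, for some $k$ this set is dense in some nonempty open interval $I'\subset I$. Choose $v_0\in I'$ at which $\zeta$ is pointwise $\beta$-Hölder, and then $K\in\mathbb N$ so large that $(v_0-\frac1K,v_0+\frac1K)\subset I'$ and $|\zeta(v)-\zeta(v_0)|\le K|v-v_0|^\beta$ on this interval. With $z_0=\zeta(v_0)$ and $V=\{v:|v-v_0|<\frac1K,\ (\zeta(v),v)\in E_k\}$ this contradicts Proposition 9.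

Monotone functions and functions of bounded variation are differentiable almost everywhere, hence pointwise $1$-Hölder at a dense set of points, so they are excluded by the case $\beta=1$. $\blacksquare$
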